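# A finitely supported random walk without the strong ratio limit property

## 1. Ratio limits on finite groups and on $\mathbb Z$, and the guess they suggest

Let $G$ be a countable group with identity $e$, and let $\mu$ be a finitely supported probability measure on $G$. The random walk induced by $\mu$ is the stochastic matrix $P_{x,y}=\mu(x^{-1}y)$. We write $P^{(n)}_{x,y}=(P^n)_{x,y}$ and let $\mu^n$ be the $n$-fold convolution, so that $P^{(n)}_{x,e}=\mu^n(x^{-1})$.

The walk is *irreducible* if for all $x,y$ there is $n\ge1$ with $P^{(n)}_{x,y}>0$; equivalently, the support of $\mu$ generates $G$ as a semigroup. An irreducible walk is *aperiodic* if $\gcd\{n\ge1:P^{(n)}_{e,e}>0\}=1$; this is automatic when $\mu(e)>0$. In the aperiodic case the set of return times is closed under addition and has gcd $1$, so it contains all large integers. Composing with a path from $x$ to $y$, we see that $P^{(m)}_{x,y}>0$ for all large $m$.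

**Definition.** An irreducible $P$ has the *strong ratio limit property* (SRLP) if for all $x,y,z\in G$ the quotients below are defined for all large $m$ and
$$\lim_{m\to\infty}\frac{P^{(m)}_{x,y}}{P^{(m)}_{z,y}}\tag{1}$$
exists as a finite real number. (Exchanging $x$ and $z$ shows that the limit then lies in $(0,\infty)$.)

So we compare two starting points by their chances of being at $y$ at the same late time. Both chances may be exponentially small, but the exponential factor should be common to both, and the walk should forget everything else about its start apart from a constant factor. The first guess is therefore: *every irreducible aperiodic walk has SRLP.* Let us test it.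

*Finite groups.* Here $\sum_x\mu(x^{-1}y)=1$, so the uniform distribution is stationary, and the convergence theorem for finite Markov chains gives $P^{(m)}_{x,y}\to1/|G|$. The limit (1) is $1$.

*The lazy walk on $\mathbb Z$.* Let $\mu=\frac14\delta_{-1}+\frac12\delta_0+\frac14\delta_1$. One step is the sum of two independent steps $\pm\frac12$, so $\mu^m(k)=\binom{2m}{m+k}4^{-m}$. For fixed $k\ge0$,
$$\binom{2m}{m+k}\Big/\binom{2m}{m}=\prod_{j=1}^{k}\frac{m-j+1}{m+j}\longrightarrow1 ,$$
and $k<0$ follows by symmetry. Again all limits are $1$.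

*A biased walk on $\mathbb Z$.* Let the half-steps go up with probability $\frac23$ and down with probability $\frac13$, that is, $\mu=\frac49\delta_1+\frac49\delta_0+\frac19\delta_{-1}$. Then $P^{(m)}_{x,0}=\mu^m(-x)=\binom{2m}{m-x}(\frac23)^{m-x}(\frac13)^{m+x}$, so $P^{(m)}_{x,0}/P^{(m)}_{0,0}\to2^{-x}$. The limit exists, but it is not $1$: it remembers the starting point.

The guess survives. The question comes from Adam Dor-On, "Toeplitz quotient C*-algebras and ratio limits for random walks", arXiv:2104.11565 (2021), where one reads: "In general, it is unknown whether or not aperiodic random walks automatically satisfy SRLP." The positive results quoted there, for irreducible aperiodic walks, cover walks on integer lattices, abelian groups and nilpotent groups, and symmetric walks on amenable groups. They also cover every walk with a local limit theorem $P^{(n)}_{x,y}\sim C\beta(x,y)\rho^nn^{-\alpha}$, with constants $C,\rho,\alpha>0$ and $\beta>0$; then (1) is $\beta(x,y)/\beta(z,y)$. Such theorems are known for certain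 walks on free products, on free groups and trees, for symmetric walks on co-compact Fuchsian groups, and for symmetric walks on non-elementary hyperbolic groups.

Nevertheless the guess is false.

**Theorem 1.** There is a finitely generated group $G$ and a finitely supported symmetric probability measure $\mu$ on $G$ with $\mu(e)>0$, whose support generates $G$ as a semigroup, such that for some $x\in G$ the sequence $P^{(n)}_{x,e}/P^{(n)}_{e,e}$ does not converge. So SRLP fails.

**Theorem 2.** There is a family of such walks $(G_\chi,\mu_\chi)$, indexed by the Cantor space $X=\{0,1\}^{\mathbb N}\times\{0,1\}^{\mathbb N}$, with $G_\chi$ a free product $N_1*N_2$ and $\mu_\chi=\alpha_1\mu_1+\alpha_2\mu_2$, $\mu_i$ a probability measure on $N_i$, such that for all $\chi$ in a dense $G_\delta$ subset $Y\subset X$ the set of limit points of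
$$f_n=\frac{A_n}{P^{(n)}_{e,e}},\qquad A_n=\sum_x\mu_1(x)P^{(n)}_{x,e}=\sum_x\mu_1(x)\mu^n(x^{-1}),\tag{2}$$
is a compact interval containing $[h_-(\chi),h_+(\chi)]$. Here $h_\pm$ are the numbers in (13), and $h_+-h_-\ge\frac{15}{49}\rho>0$ with $\rho$ independent of $\chi$. All these $P$ are positive operators on $\ell^2(G_\chi)$ with $P^{(n+1)}_{e,e}/P^{(n)}_{e,e}\to\|P\|$. Continuum many pairwise non-isomorphic groups occur among the $G_\chi$, $\chi\in Y$.

The average $f_n$ is a finite combination of the ratios in (1). If all ratios $P^{(n)}_{x,e}/P^{(n)}_{e,e}$ with $x\in\operatorname{supp}\mu_1$ converged, then so would $f_n$. From now on we study $f_n$.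

## 2. Moment sequences: how far positivity goes

A sensible first attempt at proving the guess uses spectral theory. We carry it out, because it yields half of Theorem 2 and shows what is missing.

For finitely supported $f$ on a group, let $(\operatorname{Op}(f)v)(x)=\sum_yf(y)v(xy)$ on $\ell^2$ of the group. Directly from the definition,
$$\operatorname{Op}(f)\operatorname{Op}(g)=\operatorname{Op}(f*g),\qquad\langle\operatorname{Op}(f)\delta_e,\delta_e\rangle=f(e).\tag{3}$$
Each $\operatorname{Op}(\delta_g)$ is unitary with adjoint $\operatorname{Op}(\delta_{g^{-1}})$, so $\operatorname{Op}(f)$ is self-adjoint for real symmetric $f$. The matrix $P$ acts as $\operatorname{Op}(\mu)$. If $\sigma$ is a symmetric probability measure, then $\|\operatorname{Op}(\sigma)\|\le1$, so $\operatorname{Op}(\frac12(\delta_e+\sigma))\ge0$. For the lazy walk on $\mathbb Z$ above, $\sigma=\frac12(\delta_1+\delta_{-1})$.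

**Lemma 3 (Kesten's formula).** If $f\ge0$ is symmetric and finitely supported, then $\|\operatorname{Op}(f)\|=\lim_nf^{2n}(e)^{1/2n}$.

*Proof.* Let $F=\operatorname{Op}(f)$. Since $f^{2n}(e)=\langle F^{2n}\delta_e,\delta_e\rangle=\int t^{2n}d\sigma(t)$ with $\sigma$ the spectral measure of $\delta_e$, the limit exists and equals $\ell:=\max\{|t|:t\in\operatorname{supp}\sigma\}\le\|F\|$. By Cauchy–Schwarz and symmetry, for every $g$,
$$f^{2n}(g)=\sum_hf^n(h)f^n(h^{-1}g)\le\sum_hf^n(h)^2=f^{2n}(e).$$
Hence for finitely supported $v$ we have $\langle F^{2n}v,v\rangle\le\|v\|_1^2f^{2n}(e)$. Taking $2n$-th roots, the spectral measure of $v$ is carried by $\{|t|\le\ell\}$. If $\ell<\|F\|$, the spectral projection of $F$ for $\{|t|>\ell\}$ would vanish on a dense set, hence be $0$, which is a contradiction. $\square$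

If moreover $f\ne0$ and $F\ge0$, then $f^n(e)=\int t^nd\sigma$ with $\sigma$ on $[0,\|F\|]$, and therefore $f^n(e)^{1/n}\to\|F\|$ along all $n$.

**Lemma 4.** Let $\mu=\alpha_1\mu_1+\alpha_2\mu_2$ on a countable group, with $\alpha_i>0$, $\alpha_1+\alpha_2=1$, $\mu_i$ finitely supported probability measures, $\operatorname{Op}(\mu_i)\ge0$ and $\mu_1(e)>0$. Let $P=\operatorname{Op}(\mu)$ and let $f_n=A_n/\mu^n(e)$ as in (2). Then $P\ge0$, $\mu^{n+1}(e)/\mu^n(e)\to\|P\|$, $\mu_1(e)\le f_n\le\|P\|/\alpha_1$, and $f_{n+1}-f_n\to0$.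

*Proof.* $P$ is a convex combination of positive operators. Let $m_n=\mu^n(e)=\int t^nd\sigma$ with $\sigma$ on $[0,\|P\|]$; it is positive because $\mu(e)>0$. By Cauchy–Schwarz $m_{n+1}^2\le m_nm_{n+2}$, so $m_{n+1}/m_n$ is nondecreasing, and it is at most $\|P\|$. Its limit equals $\lim m_n^{1/n}=\|P\|$ by Lemma 3.

Let $M_1=\operatorname{Op}(\mu_1)$ and $\tau(B)=\langle B\delta_e,\delta_e\rangle$. By (3), $\tau(\operatorname{Op}(f)\operatorname{Op}(g))=\sum_hf(h)g(h^{-1})=\tau(\operatorname{Op}(g)\operatorname{Op}(f))$. This trace identity extends to norm limits of such operators, in particular to $M_1^{1/2}$, which is a norm limit of polynomials in $M_1$. Hence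
$$A_n=(\mu^n*\mu_1)(e)=\tau(P^nM_1)=\tau(M_1^{1/2}P^nM_1^{1/2})=\langle P^nM_1^{1/2}\delta_e,M_1^{1/2}\delta_e\rangle .$$
So $(A_n)$ is also the moment sequence of a positive measure on $[0,\|P\|]$. Moreover $A_n\ge\mu_1(e)\mu^n(e)>0$, that is, $f_n\ge\mu_1(e)$. As before, $A_{n+1}/A_n$ is nondecreasing with a limit $\ell\le\|P\|$, so $f_{n+1}/f_n\to\ell/\|P\|\le1$. If this limit were less than $1$, then $f_n\to0$, contradicting $f_n\ge\mu_1(e)$. So $f_{n+1}/f_n\to1$. Finally $\alpha_1\mu_1\le\mu$ gives $\alpha_1A_n\le\mu^{n+1}(e)\le\|P\|\mu^n(e)$, so $f_n$ is bounded, and $f_{n+1}-f_n=f_n(f_{n+1}/f_n-1)\to0$. $\square$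

So $f_n$ is bounded, bounded away from $0$, and varies ever more slowly. Here the argument stops: a ratio of two such moment sequences need not converge. On $[0,1]$ take $d\sigma=dt$ and $d\sigma_1=(2+\sin\log\frac1{1-t})\,dt$. Since $\sin\log\frac1s=\operatorname{Im}s^{-i}$ and $\int_0^1t^n(1-t)^{-i}dt=\Gamma(n+1)\Gamma(1-i)/\Gamma(n+2-i)$,
$$\frac{\int t^nd\sigma_1}{\int t^nd\sigma}=2+\operatorname{Im}\frac{\Gamma(n+2)\Gamma(1-i)}{\Gamma(n+2-i)}=2+|\Gamma(1-i)|\sin(\log n+\varphi)+o(1),\qquad\varphi=\arg\Gamma(1-i),$$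
because $\Gamma(n+2)/\Gamma(n+2-i)\sim n^i$. As $\Gamma(1-i)\neq0$, this oscillates, although both sequences have consecutive ratios tending to $1$. Everything is decided by the behavior of two measures at the edge of the spectrum, equivalently by two generating functions at their singularity. So we need a class of walks in which both generating functions are computable. Free products are such a class.

## 3. Generating functions in a free product

Let $G=G_1*G_2$, let $\mu_i$ be a finitely supported probability measure on $G_i$, $\alpha_i>0$, $\alpha_1+\alpha_2=1$, $\mu=\alpha_1\mu_1+\alpha_2\mu_2$. Fix a scale $c>0$ and put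
$$u(z)=\sum_{n\ge0}\mu^n(e)z^{n+1},\qquad\theta_i(y)=\sum_{n\ge0}c^{-n}\mu_i^n(e)y^{n+1},\qquad a_i=c\,\alpha_i,\tag{4}$$
with $A_n$ as in (2).

**Lemma 5.** There are power series $y_i(z)=a_iz+\cdots$ with nonnegative coefficients such that, as power series (hence for small $z>0$),
$$a_iu=\theta_i(y_i)\ (i=1,2),\qquad\frac1z=\frac{a_1}{y_1}+\frac{a_2}{y_2}-\frac1u,\qquad\sum_nA_nz^{n+1}=\frac{c\,u}{y_1}-\frac1{\alpha_1}.\tag{5}$$

*Proof.* Realize each step by first choosing a type $i$ with probability $\alpha_i$, then an increment from $\mu_i$. Let $S_i(z)$ be the generating function of first returns to $e$ whose first step has type $i$. By renewal, $\mathcal G(z):=\sum\mu^n(e)z^n=1/(1-S_1-S_2)$.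

*How a path meets $G_1$.* For $y\in G_1$ let $B_y$ be the set of all $yg$ with $g$ a reduced word whose first letter lies in $G_2\setminus\{e\}$. By the normal form theorem, $G=\bigsqcup_{y\in G_1}(\{y\}\cup B_y)$. Multiply $yg\in B_y$ on the right by $h\in G_1\cup G_2$. If $g$ has at least two letters, only its end changes and the first letter survives. If $g$ is one letter of $G_2$, then $gh$ is $g$, or $g$ followed by a letter of $G_1$, or an element of $G_2$, possibly $e$. In all cases the result is in $B_y\cup\{y\}$. Also a type-2 step from $y\in G_1$ leads into $\{y\}\cup B_y$. Hence a path that leaves $y\in G_1$ by a type-2 step can next visit $G_1$ only at $y$.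

*Decomposition.* So a path from $e$ to $a\in G_1$ decomposes uniquely into type-1 steps made inside $G_1$, with, before, between and after them, finite (possibly empty) concatenations of first-return excursions, from the current point of $G_1$, that begin with a type-2 step. By translation invariance each excursion has generating function $S_2$. With $m$ type-1 steps there are $m+1$ gaps, so
$$\sum_n\mu^n(a)z^n=\frac1{1-S_2}\sum_m\mu_1^m(a)w_1^m,\qquad w_1:=\frac{\alpha_1z}{1-S_2}\qquad(a\in G_1).\tag{6}$$
Define $w_2=\alpha_2z/(1-S_1)$ and $y_i=cw_i$; these have nonnegative coefficients and start with $a_iz$.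

*The identities.* Taking $a=e$ in (6) and multiplying by $z$ gives $u=z\mathcal G=\frac{w_1}{\alpha_1}\sum_m\mu_1^m(e)w_1^m$, that is, $a_1u=\theta_1(y_1)$. The case $i=2$ is the same. Next,
$$\frac{\alpha_1z}{w_1}+\frac{\alpha_2z}{w_2}=(1-S_2)+(1-S_1)=1+\frac1{\mathcal G},$$
and division by $z$ gives the second identity, since $\alpha_i/w_i=a_i/y_i$. Finally, use (6) with $a=x^{-1}$, $x\in\operatorname{supp}\mu_1$, and sum against $\mu_1(x)$:
$$\sum_nA_nz^{n+1}=\frac z{1-S_2}\sum_m\mu_1^{m+1}(e)w_1^m=\frac1{\alpha_1}\Big(\sum_m\mu_1^m(e)w_1^m-1\Big)=\frac u{w_1}-\frac1{\alpha_1}.\qquad\square$$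

*A check by hand.* Let $G_1=G_2=\mathbb Z/2$, let $\mu_i$ be the point mass at the generator, $\alpha_i=\frac12$, $c=1$. (The lemma needs no aperiodicity.) This is simple random walk on a line, so $u=z(1-z^2)^{-1/2}$ and $S_1=S_2=\frac12(1-\sqrt{1-z^2})$, hence $y_1=z/(1+\sqrt{1-z^2})$. Put $z=\sin\phi$. Then $u=\tan\phi$, $y_1=\tan\frac\phi2$, and $\theta_1(y)=y/(1-y^2)$ gives $\theta_1(y_1)=\frac12\tan\phi=a_1u$, as it should. The third identity gives $\tan\phi/\tan\frac\phi2-2=\frac1{\cos\phi}-1=(1-z^2)^{-1/2}-1$. So $A_n$ is the probability that simple random walk is at $0$ at time $n+1$; and indeed this equals the probability of being at a given neighbor of $0$ at time $n$.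

**From series to functions.** Assume from now on that $\theta_1,\theta_2$ converge on $[0,1)$. The term $n=0$ gives $\theta_i'\ge1$ and $\theta_i(y)\ge y$. For $0<u<u^*:=\min_i\theta_i(1^-)/a_i\le\infty$ let
$$\xi_i(u)=\theta_i^{-1}(a_iu)\in(0,1),\qquad K(u)=\frac{a_1}{\xi_1(u)}+\frac{a_2}{\xi_2(u)}-\frac1u.\tag{7}$$
Since $\xi_i\le\theta_i(\xi_i)=a_iu$, we have $K\ge1/u>0$. From $\xi_i'=a_i/\theta_i'(\xi_i)$ and $a_iu=\theta_i(\xi_i)$,
$$-u^2K'(u)=\sum_i\frac{a_i^2u^2}{\xi_i^2\,\theta_i'(\xi_i)}-1=r_1(\xi_1(u))+r_2(\xi_2(u))-1,\qquad r_i(y):=\frac{\theta_i(y)^2}{y^2\theta_i'(y)}.\tag{8}$$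

**Lemma 6.** Suppose $K'<0$ on $(0,u_0)$, where $u_0\le u^*$, $u_0<\infty$. Let $z_0=\lim_{u\uparrow u_0}1/K(u)\in(0,u_0]$. Then the power series $u(z)$ has radius of convergence $\ge z_0$, and on $[0,z_0)$ it is the inverse of $u\mapsto1/K(u)$. Moreover, on $(0,z_0)$ the third identity of (5) holds with $y_1=\xi_1(u(z))$.

*Proof.* The function $1/K$ is increasing and at most $u$, so $z_0\in(0,u_0]$ exists. Near $0$, $\xi_i(u)=a_iu(1+O(u))$ is analytic, so $K(u)=u^{-1}(1+O(u))$, and $1/K$ extends analytically to $0$ with value $0$ and derivative $1$. So $1/K:[0,u_0)\to[0,z_0)$ has positive derivative and a real-analytic inverse $v$. For small $z>0$, (5) and injectivity of $\theta_i$ give $y_i=\xi_i(u(z))$, hence $K(u(z))=1/z$ and $u(z)=v(z)$.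

Let $\varrho>0$ be the radius of convergence of $u(z)$ and suppose $\varrho<z_0$. By the identity theorem $u=v$ on $[0,\varrho)$. Now $v$ extends analytically to a complex disc around $\varrho$, and it agrees with $u$ on a real interval in the connected intersection of this disc with $\{|z|<\varrho\}$. So $\varrho$ is not a singular point of $u$. This contradicts Pringsheim's theorem: a power series with nonnegative coefficients and finite radius $\varrho$ is singular at $\varrho$. Hence $\varrho\ge z_0$ and $u=v$ on $[0,z_0)$.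

As $\alpha_1A_n\le\mu^{n+1}(e)$, the series $\sum A_nz^{n+1}$ converges on $[0,z_0)$. It is real-analytic there, as is $cu/\xi_1(u)$ on $(0,z_0)$, and the two sides of the third identity agree for small $z>0$; so they agree on $(0,z_0)$. $\square$

The singularity of $u(z)$ can thus come from two sources. Either $K'$ vanishes, and then $u'$ blows up; or $K'$ stays negative all the way to $u^*$, and then the singularity is inherited from some $\theta_i$ at $y=1$. We shall use the first source once, inside a factor, and the second for the final walk.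

## 4. Two critical factors and two candidate limits

Here is the idea. If *both* $\theta_1$ and $\theta_2$ reach their singularity $y=1$ at the same value of $u$, they compete, and the limiting ratio of derivatives of $\sum A_nz^{n+1}$ and $u(z)$ depends on which of them is more singular. This section does the analysis under hypotheses that Section 5 will realize.

**Hypotheses.** $N_1,N_2$ are countable groups, $\mu_i$ is a finitely supported probability measure on $N_i$ with $\mu_i(e)>0$, and $\rho>0$. There are positive numbers $\bar p_n$ ($n\ge0$) and an integer $\kappa\ge2$ with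
$$p^{(i)}_n:=\rho^{-n}\mu_i^n(e)\le\bar p_n,\qquad\sum_{n\ge1}(n+1)\bar p_n\le\tfrac25,\tag{9}$$
$$\sum_nn^{\kappa-1}\bar p_n<\infty,\qquad\sum_nn^\kappa\bar p_n=\infty.\tag{10}$$
Use Section 3 with $c=\rho$, so $\theta_i(y)=\sum_np_n^{(i)}y^{n+1}$ and $a_i=\rho\alpha_i$, and **tune** the weights:
$$g_i=\theta_i(1),\quad D_i=\theta_i'(1)=\sum_n(n+1)p^{(i)}_n,\quad\alpha_i=\frac{g_i}{g_1+g_2},\quad r_i=r_i(1)=\frac{g_i^2}{D_i}.\tag{11}$$
Let $\mu=\alpha_1\mu_1+\alpha_2\mu_2$ on $G=N_1*N_2$, $P^{(n)}_{e,e}=\mu^n(e)>0$, and $f_n=A_n/P^{(n)}_{e,e}$.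

**Step 1: the common critical point.** This step shows that both factors become critical together and that $K'$ stays negative up to there. Since $p^{(i)}_0=1$, (9) gives $1\le g_i\le D_i\le\frac75$. For $y\in(0,1]$ we have $\theta_i(y)/y\ge1$ and $\theta_i'(y)\le D_i$, so $r_i(y)\ge1/D_i\ge\frac57$. By the tuning, $g_i/a_i=(g_1+g_2)/\rho=:u_*$ for **both** $i$; so $u^*=u_*$ and $\xi_i(u_*)=1$ for both $i$. By (8), with one-sided derivative at $u_*$,
$$-u^2K'(u)\ge\tfrac37\ \text{ on }(0,u_*],\qquad u_*^2|K'(u_*)|=r_1+r_2-1.\tag{12}$$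
Lemma 6 applies with $u_0=u_*$. Put $R=1/K(u_*)$. On $[0,R)$, $u(z)$ is the inverse of $1/K$. Put $y_i(z)=\xi_i(u(z))$, which increases to $1$ as $z\uparrow R$, and $W(z)=\sum_nA_nz^{n+1}=\rho u/y_1-1/\alpha_1$.

Without the tuning, say with $g_1/a_1<g_2/a_2$, we would have $u^*=g_1/a_1$ and $\xi_2(u^*)<1$. There $\theta_2$ is analytic, all its derivatives stay bounded along the way, and only factor $1$ could contribute a singularity: no competition.

Define
$$h_+=\rho\Big(1-\frac{g_1}{D_1}+\frac{r_1+r_2-1}{g_1}\Big),\qquad h_-=\rho\Big(1-\frac{g_1}{D_1}\Big),\qquad h_+-h_-=\rho\,\frac{r_1+r_2-1}{g_1}\ge\rho\,\frac{3/7}{7/5}=\frac{15}{49}\rho.\tag{13}$$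

**Proposition 7.** Under the hypotheses above:
(i) if $p^{(1)}_n/\bar p_n\to q$ with $q>0$ and $p^{(2)}_n/\bar p_n\to0$, then $\limsup f_n\ge h_+$;
(ii) if $p^{(1)}_n/\bar p_n\to0$ and $p^{(2)}_n/\bar p_n\to q$ with $q>0$, then $\liminf f_n\le h_-$.

The proof takes Steps 2–6.

**Step 2: regularity below order $\kappa$.** This step ensures that only derivatives of order $\kappa$ can blow up. Write $(m)_j=m(m-1)\cdots(m-j+1)$. For $j\le\kappa-1$ the series $\theta_i^{(j)}(y)=\sum_n(n+1)_jp^{(i)}_ny^{n+1-j}$ converges uniformly on $[0,1]$ by (10), so $\theta_i$ is $C^{\kappa-1}$ on $[0,1]$, and it is analytic on $[0,1)$. Differentiating $\xi_i'=a_i/\theta_i'(\xi_i)$ repeatedly, the derivatives of $\xi_i$ of order $\le\kappa-1$ are polynomials in the $\theta_i^{(j)}(\xi_i)$, $j\le\kappa-1$, and in $1/\theta_i'(\xi_i)\le1$. So they have finite limits at $u_*$, and $\xi_i$ and $K$ are $C^{\kappa-1}$ up to $u_*$. Since $K'$ is bounded away from $0$ near $u_*$ by (12), the same reasoning with $u'=K(u)^2/|K'(u)|$ shows that $u$ and $y_i=\xi_i(u)$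 are $C^{\kappa-1}$ up to $R$. As $\kappa\ge2$, first derivatives are included: $u'(R)=K(u_*)^2/|K'(u_*)|>0$, $\xi_i'(u_*)=a_i/D_i$, and $y_i'(R)=\xi_i'(u_*)u'(R)>0$.

**Step 3: derivatives of order $\kappa$.** The aim is to express $u^{(\kappa)}$ and $W^{(\kappa)}$ through $T_i(z):=\theta_i^{(\kappa)}(y_i(z))$. Below $u=u(z)$, and $O(1)$ means bounded as $z\uparrow R$. By Faà di Bruno's formula,
$$(\phi\circ\psi)^{(\kappa)}=\phi^{(\kappa)}(\psi)(\psi')^\kappa+\phi'(\psi)\psi^{(\kappa)}+\text{(a polynomial in derivatives of orders }1,\dots,\kappa-1),$$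
and by Step 2 the polynomial is $O(1)$ in all cases below.

From $\theta_i(\xi_i(u))=a_iu$ we get $0=T_i(\xi_i')^\kappa+\theta_i'(\xi_i)\xi_i^{(\kappa)}+O(1)$, so
$$\xi_i^{(\kappa)}(u)=-\frac{(\xi_i')^\kappa}{\theta_i'(\xi_i)}T_i+O(1).$$
In $K=a_1/\xi_1+a_2/\xi_2-1/u$ the outer functions are smooth near the values in question, so
$$K^{(\kappa)}(u)=-\sum_i\frac{a_i\xi_i^{(\kappa)}}{\xi_i^2}+O(1)=\sum_i\frac{a_i(\xi_i')^\kappa}{\xi_i^2\,\theta_i'(\xi_i)}T_i+O(1).$$
From $K(u(z))=1/z$ we get $K^{(\kappa)}(u)(u')^\kappa+K'(u)u^{(\kappa)}=O(1)$. As $K'<0$,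
$$u^{(\kappa)}=\frac{(u')^\kappa K^{(\kappa)}(u)}{|K'(u)|}+O(1)=\sum_ic_i(z)T_i+O(1),\qquad c_i(z)\to c_i=\frac{a_i(\xi_i'(u_*)u'(R))^\kappa}{D_i|K'(u_*)|}>0.\tag{14}$$
Next, $y_1^{(\kappa)}=\xi_1'u^{(\kappa)}+\xi_1^{(\kappa)}(u')^\kappa+O(1)$. By Leibniz' rule for $W/\rho=u\cdot y_1^{-1}-\text{const}$,
$$\frac{W^{(\kappa)}}\rho=\frac{u^{(\kappa)}}{y_1}-\frac{u\,y_1^{(\kappa)}}{y_1^2}+O(1)=\Big(\frac1{y_1}-\frac{u\xi_1'}{y_1^2}\Big)u^{(\kappa)}+d_1(z)T_1+O(1),\tag{15}$$
where
$$d_1(z)=\frac{u(\xi_1'u')^\kappa}{y_1^2\theta_1'(y_1)}\to d_1=\frac{u_*(\xi_1'(u_*)u'(R))^\kappa}{D_1},\qquad\frac1{y_1}-\frac{u\xi_1'}{y_1^2}\to1-\frac{u_*a_1}{D_1}=1-\frac{g_1}{D_1}.\tag{16}$$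
By (12) and $a_1u_*=g_1$,
$$\frac{d_1}{c_1}=\frac{u_*|K'(u_*)|}{a_1}=\frac{u_*^2|K'(u_*)|}{a_1u_*}=\frac{r_1+r_2-1}{g_1}.\tag{17}$$

The competition is now visible. Suppose that along a sequence $z_j\uparrow R$ we have $T_1\to\infty$ and $T_2/T_1\to0$. Then $u^{(\kappa)}\sim c_1T_1\to\infty$, and by (15)–(17) $W^{(\kappa)}/u^{(\kappa)}\to\rho(1-g_1/D_1+d_1/c_1)=h_+$. If instead $T_2\to\infty$ and $T_1/T_2\to0$, then $u^{(\kappa)}\sim c_2T_2\to\infty$, the term $d_1T_1$ is negligible, and $W^{(\kappa)}/u^{(\kappa)}\to h_-$.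

**Step 4: comparison with the majorant.** To compare $T_1$ and $T_2$ we compare both with $\bar T(y)=\sum_{n\ge\kappa-1}(n+1)_\kappa\,\bar p_n\,y^{n+1-\kappa}$. It is positive and nondecreasing on $(0,1)$, and $\bar T(y)\to\infty$ as $y\uparrow1$ by (10). If $p_n^{(i)}/\bar p_n\to q$, then
$$\theta_i^{(\kappa)}(y)/\bar T(y)\to q\qquad(y\uparrow1).$$
Indeed, for $\delta>0$ we have $|p^{(i)}_n-q\bar p_n|\le\delta\bar p_n$ for all but finitely many $n$, so $|\theta_i^{(\kappa)}-q\bar T|\le\delta\bar T+O(1)$ on $[\frac12,1)$, and $\bar T\to\infty$.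

There is one obstacle: $T_1$ is compared with $\bar T$ at $y_1(z)$, and $T_2$ with $\bar T$ at the different point $y_2(z)$. The two distances to $1$ are comparable, but $\bar T$ might grow a lot between the points. The following bound prevents this along a sequence. For $0<\varepsilon\le\frac12$ and $y=1-\varepsilon$ we have $(n+1)_\kappa\le(n+1)n^{\kappa-1}$, $y^{n+1-\kappa}\le2^\kappa y^{n+1}$ and $(n+1)y^{n+1}\le\sum_{j\le n}y^j\le1/\varepsilon$. Hence
$$\bar T(1-\varepsilon)\le L/\varepsilon\quad(0<\varepsilon\le\tfrac12),\qquad L:=2^\kappa\sum_nn^{\kappa-1}\bar p_n<\infty.\tag{18}$$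
*Consequence.* For every $\lambda\in(0,1)$ there are $\varepsilon_j\to0$ with
$$\bar T(1-\lambda\varepsilon_j)\le\tfrac2\lambda\,\bar T(1-\varepsilon_j).\tag{19}$$
Otherwise, for some $\varepsilon_0\in(0,\frac12]$, we have $\bar T(1-\lambda\varepsilon)>\frac2\lambda\bar T(1-\varepsilon)$ for all $\varepsilon\in(0,\varepsilon_0]$. Iterating, $\bar T(1-\lambda^j\varepsilon_0)\ge(2/\lambda)^j\,\bar T(1-\varepsilon_0)$ with $\bar T(1-\varepsilon_0)>0$. But (18) bounds the left side by $L\lambda^{-j}/\varepsilon_0$, a contradiction for large $j$.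

**Step 5: a sequence on which one factor dominates.** In case (i) we find $z_j\uparrow R$ with $T_1(z_j)\to\infty$ and $T_2(z_j)/T_1(z_j)\to0$. By Step 4, as $z\uparrow R$,
$$T_1(z)\sim q\,\bar T(y_1(z))\to\infty,\qquad T_2(z)=o\big(\bar T(y_2(z))\big).$$
Since $1-y_i(z)\sim y_i'(R)(R-z)$ with $y_i'(R)>0$, there is $\lambda\in(0,1)$ with $1-y_2(z)\ge\lambda(1-y_1(z))$ for $z$ near $R$. By monotonicity $\bar T(y_2(z))\le\bar T(1-\lambda(1-y_1(z)))$. Take $\varepsilon_j$ from (19), passing to a decreasing subsequence. As $y_1$ is continuous and increases to $1$ on $[0,R)$, we can choose $z_j$ with $y_1(z_j)=1-\varepsilon_j$, and then $z_j\uparrow R$. Then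
$$T_2(z_j)=o(\bar T(1-\lambda\varepsilon_j))=o(\bar T(1-\varepsilon_j))=o(T_1(z_j)).$$
In case (ii) the same argument with indices exchanged (now $1-y_1\ge\lambda(1-y_2)$ and $y_2(z_j)=1-\varepsilon_j$) gives $T_2(z_j)\to\infty$ and $T_1(z_j)/T_2(z_j)\to0$.

**Step 6: from derivatives to $f_n$.** By the end of Step 3, along $z_j$ we have $u^{(\kappa)}(z_j)\to\infty$, and $W^{(\kappa)}(z_j)/u^{(\kappa)}(z_j)$ tends to $h_+$ in case (i) and to $h_-$ in case (ii). On $(0,R)$,
$$W^{(\kappa)}=\sum_n(n+1)_\kappa\,f_n\,P^{(n)}_{e,e}z^{n+1-\kappa},\qquad u^{(\kappa)}=\sum_n(n+1)_\kappa\,P^{(n)}_{e,e}z^{n+1-\kappa}.$$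
If $f_n\le h'$ for all large $n$, then $W^{(\kappa)}\le h'u^{(\kappa)}+O(1)$; in case (i), dividing along $z_j$ gives $h_+\le h'$. So for every $\delta>0$, $f_n>h_+-\delta$ for infinitely many $n$. If $f_n\ge h'$ for all large $n$, then $W^{(\kappa)}\ge h'u^{(\kappa)}-O(1)$; in case (ii) this gives $h_-\ge h'$. So $f_n<h_-+\delta$ for infinitely many $n$. This proves Proposition 7. $\square$

One pair of groups gives only one of the two conclusions, and each alone is compatible with convergence of $f_n$. We need one walk for which *both* hold. This suggests a family of pairs depending on a parameter $\chi$ such that each $f_n$ and $h_\pm$ depend continuously on $\chi$, while both (i) and (ii) occur on dense sets. Then Baire's theorem can produce a $\chi$ with both conclusions. So whether $p_n^{(i)}/\bar p_n$ tends to $0$ or to a positive limit must be invisible in any finite part of the parameter.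

## 5. Groups whose central torsion is decided at infinity

Suppose a group has a central torsion subgroup and the walk is compared with its image on the quotient. Heuristically, the walk equidistributes over the central fiber, so $p_n/\bar p_n$ should tend to $1/|\text{fiber}|$, which is $0$ for an infinite fiber. We build groups with this structure.

**The Hall-type group.** Let $V=\bigoplus_{i\in\mathbb Z}\mathbb F_2e_i$ and $C=\bigoplus_{j\ge1}\mathbb F_2z_j$, with the bilinear map $b:V\times V\to C$ given by $b(e_i,e_l)=z_{l-i}$ if $l>i$ and $0$ otherwise. Let $E=V\times C$ with $(v,c)(v',c')=(v+v',c+c'+b(v,v'))$. Bilinearity gives associativity, and $(v,c)^{-1}=(v,c+b(v,v))$, so $E$ is a group, with $C$ central. The shift $e_i\mapsto e_{i+1}$ (trivial on $C$) preserves $b$ and gives an automorphism of $E$. Let $\Gamma=E\rtimes\langle t\rangle$ with $t$ of infinite order acting by the shift, and $x=(e_0,0)$. Then $x^2=1$, $t^ixt^{-i}=x_i:=(e_i,0)$, and for $i<l$ we have $x_ix_l=(e_i+e_l,z_{l-i})$ and $x_lx_i=(e_i+e_l,0)$,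 that is, $x_ix_l=z_{l-i}x_lx_i$. For instance $x_0x_2=z_2x_2x_0$. So $\Gamma=\langle x,t\rangle$, and $C$ is central in $\Gamma$ of exponent $2$. Put $A=\Gamma/C$.

For $s\in\{0,1\}^{\mathbb N}$ let $C^s=\langle z_j:s_j=1\rangle$, $\Gamma_s=\Gamma/C^s$, $C_s=C/C^s$. Then $\Gamma_s/C_s=A$, and $C_s$ has basis $\{z_j:s_j=0\}$. So *$C_s$ is finite if and only if $s$ is eventually $1$.* For $s=(1,1,1,\dots)$, $C_s$ is trivial and $\Gamma_s=A$. For $s=(0,1,1,\dots)$, $|C_s|=2$: $x_0$ and $x_1$ do not commute, but $x_0$ and $x_j$ commute for $j\ge2$.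

**The group $H_s$.** Proposition 7 also needs $\sum n^\kappa\bar p_n=\infty$ for some $\kappa$, a lower bound of polynomial type. We obtain it by adding a free factor to the quotient. Let $Q_0=A*\langle b\rangle$ with $b$ of infinite order (the letter $b$ now denotes this generator), let $\mathrm{pr}:Q_0\to A$ be the retraction killing $b$, and
$$H_s=\{(g,\gamma)\in Q_0\times\Gamma_s:\mathrm{pr}(g)=\gamma C_s\}.$$
Let $\hat x=(\bar x,x)$, $\hat t=(\bar t,t)$, $\hat b=(b,1)$, bars denoting images in $A$. These generate $H_s$. First, $\hat x,\hat t$ generate $\{(\bar\gamma,\gamma):\gamma\in\Gamma_s\}$, which contains $1\times C_s$. Then, for $(g,\gamma)\in H_s$, a word for $g$ evaluated in the hatted generators gives $(g,\gamma')$ with $\gamma'\in\gamma C_s$, which differs from $(g,\gamma)$ by an element of $1\times C_s$. The subgroup $1\times C_s\cong C_s$ is central, it is the kernel of $H_s\to Q_0$, and so $H_s/C_s\cong Q_0$. For example, the commutator of $\hat x$ and $\hat t^{\,j}\hat x\hat t^{-j}$ is $(1,z_jC^s)$, which is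 trivial exactly when $s_j=1$.

For $\beta_1+\beta_2=1$, with $\beta_1\in(0,1)$ fixed in Lemma 8, let
$$\eta_s=\beta_1\big[\tfrac12\delta_e+\tfrac16(\delta_{\hat x}+\delta_{\hat t}+\delta_{\hat t^{-1}})\big]+\beta_2\big[\tfrac12\delta_e+\tfrac14(\delta_{\hat b}+\delta_{\hat b^{-1}})\big].$$
Its image on $Q_0$ is $\eta_Q=\beta_1\eta_A+\beta_2\eta_{\mathbb Z}$, with $\eta_A$ on $A$ and $\eta_{\mathbb Z}$ on $\langle b\rangle$.

**The group $N_s$.** Proposition 7 needs $\sum_{n\ge1}(n+1)\bar p_n$ small; a factor $\mathbb Z^5$ achieves this. Let $\nu$ on $\mathbb Z^5$ be the product of five copies of $(\frac14,\frac12,\frac14)$ on $\{-1,0,1\}$, and put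
$$N_s=H_s\times\mathbb Z^5,\quad\mu_s=\eta_s\otimes\nu,\quad N_Q=Q_0\times\mathbb Z^5=N_s/C_s,\quad\mu_Q=\eta_Q\otimes\nu .$$
So $\mu_Q$ is the image of $\mu_s$. All these measures are symmetric (note $\hat x^2=e$) and charge $e$, and their supports generate as semigroups.

*Positivity.* $\operatorname{Op}(\mu_s)$ is the product of the commuting operators $\operatorname{Op}(\eta_s\otimes\delta_0)$ and five operators $\operatorname{Op}(\frac14,\frac12,\frac14)$, one per coordinate. The latter have the form $\operatorname{Op}(\frac12(\delta_e+\sigma))$, and the former is a convex combination of such operators. All are positive, and so is their product. Thus $\operatorname{Op}(\mu_s)\ge0$, likewise $\operatorname{Op}(\mu_Q),\operatorname{Op}(\eta_Q)\ge0$, and the same argument works on $\ell^2$ of any group containing the given one.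

*Return probabilities of $\nu$.* By Section 1, $\nu^n(0)=q^5$ with $q=\binom{2n}n4^{-n}$. The sequence $n\big(\binom{2n}n4^{-n}\big)^2$ is increasing, since the ratio of consecutive terms is $\frac{(2n+1)^2}{4n(n+1)}>1$. It starts at $\frac14$ and tends to $\frac1\pi$ by Wallis' formula. Hence
$$(4n)^{-5/2}\le\nu^n(0)\le(\pi n)^{-5/2}\qquad(n\ge1).\tag{20}$$

**Lemma 8.** For $\beta_1>0$ small enough (fixed from now on), with $\rho:=\lim_n\eta_Q^n(e)^{1/n}>0$, we have $\sum_nn\,\rho^{-n}\eta_Q^n(e)=\infty$.

*Proof.* Since $\operatorname{Op}(\eta_Q)\ge0$, we have $\eta_Q^n(e)=\int t^nd\sigma$ with $\sigma$ a measure on $[0,1]$ not concentrated at $0$; so the limit exists and is positive. Apply Section 3 to $Q_0=A*\langle b\rangle$ with $c=1$, $a_i=\beta_i$, writing $\theta_A,\theta_{\mathbb Z},\xi_A,\xi_{\mathbb Z},r_A,r_{\mathbb Z}$. The plan is to force $K'$ to vanish, so that $u'$ blows up at the radius of convergence.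

*$r_A$ drops below $1$.* With $q_n=\eta_A^n(e)$, $r_A(y)=(\sum q_ny^n)^2/\sum(n+1)q_ny^n$. Concatenating returns, $q_jq_{n-j}\le q_n$ for $0\le j\le n$, so each coefficient of the numerator is at most that of the denominator. For $y^2$ the inequality is strict, because $q_1^2=\frac14<\frac14+3\cdot\frac1{36}=\frac13=q_2$. So $r_A(\frac12)<1$.

*$r_{\mathbb Z}$ tends to $0$.* We have $\sum_n\eta_{\mathbb Z}^n(e)y^n=\sum_n\binom{2n}n4^{-n}y^n=(1-y)^{-1/2}$. So $\theta_{\mathbb Z}(y)=y(1-y)^{-1/2}$, $\theta_{\mathbb Z}'(y)=(1-y)^{-3/2}(1-\frac y2)$ and $r_{\mathbb Z}(y)=(1-y)^{1/2}/(1-\frac y2)\to0$ as $y\uparrow1$.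

*$K'$ vanishes.* Let $u_1=\theta_A(\frac12)/\beta_1$. Since $\theta_A(\frac12)<\theta_A(1^-)$ and $\theta_{\mathbb Z}(1^-)=\infty$, $u_1<u^*$. At $u_1$ we have $\xi_A=\frac12$ and $\theta_{\mathbb Z}(\xi_{\mathbb Z})=\frac{\beta_2}{\beta_1}\theta_A(\frac12)$, which tends to $\infty$ as $\beta_1\to0$, so $\xi_{\mathbb Z}\to1$. Hence for small $\beta_1$, $r_A+r_{\mathbb Z}-1<0$ at $u_1$, whereas it tends to $1$ as $u\to0$, because $\theta(y)/y\to1$ and $\theta'(y)\to1$ as $y\to0$ for both functions. By (8) and continuity there is a smallest $u_0\in(0,u_1)$ with $K'(u_0)=0$, and $K'<0$ on $(0,u_0)$.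

*Conclusion.* By Lemma 6, $u(z)=\sum\eta_Q^n(e)z^{n+1}$ has radius of convergence at least $z_0$ and on $[0,z_0)$ is the inverse of $1/K$. Since $(1/K)'=-K'/K^2\to0$ as $u\uparrow u_0$, $u'(z)\to\infty$ as $z\uparrow z_0$. So the radius of convergence, which is $1/\rho$, is exactly $z_0$, and by monotone convergence $\sum(n+1)\eta_Q^n(e)\rho^{-n}=\lim_{z\uparrow z_0}u'(z)=\infty$. As $n+1\le2n$ for $n\ge1$, the lemma follows. $\square$

**The hypotheses of Section 4 hold.** By Lemma 3 $\|\operatorname{Op}(\eta_Q)\|=\rho$, so $\rho^{-n}\eta_Q^n(e)\le1$. By (20), $\mu_Q^n(e)=\eta_Q^n(e)\nu^n(0)$ has the same exponential rate: $\mu_Q^n(e)^{1/n}\to\rho$ and $\|\operatorname{Op}(\mu_Q)\|=\rho$. Put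
$$\bar p_n=\rho^{-n}\mu_Q^n(e)=\rho^{-n}\eta_Q^n(e)\,\nu^n(0),\qquad p_n(s)=\rho^{-n}\mu_s^n(e)\le\rho^{-n}\mu_s^n(C_s)=\bar p_n.\tag{21}$$
All $\bar p_n$ are positive. By (20), Lemma 8 and $\sum_{n\ge1}n^{-3/2}\le1+\int_1^\infty x^{-3/2}dx=3$,
$$\sum_{n\ge1}(n+1)\bar p_n\le\sum_{n\ge1}2n(\pi n)^{-5/2}\le6\pi^{-5/2}<\tfrac25,\qquad\sum_nn^4\bar p_n\ge\tfrac1{32}\sum_{n\ge1}n^{3/2}\rho^{-n}\eta_Q^n(e)=\infty.\tag{22}$$
Let $\kappa$ be the least positive integer with $\sum n^\kappa\bar p_n=\infty$. By (22), $\kappa\in\{2,3,4\}$, and $\sum n^{\kappa-1}\bar p_n<\infty$. So (9) and (10) hold for $N_1=N_s$, $N_2=N_{s'}$, with the same $\rho,\bar p_n,\kappa$ for all $s,s'$.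

**Lemma 9.** If $C_s$ is finite, $p_n(s)/\bar p_n\to1/|C_s|$. If $C_s$ is infinite, $p_n(s)/\bar p_n\to0$.

*Proof.* Let $F\subset C_s$ be a finite subgroup, $f=|F|$, $M=\operatorname{Op}(\mu_s)$, and $\Pi=\frac1f\sum_{c\in F}\operatorname{Op}(\delta_c)$. This is an average over a finite group of unitaries, hence an orthogonal projection, and it commutes with all $\operatorname{Op}(\cdot)$ because $F$ is central. We split $\delta_e$ into its $\Pi$-part, which sees the walk averaged over $F$, and the rest, which turns out to be exponentially negligible: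
$$\mu_s^n(e)=\langle M^n\Pi\delta_e,\delta_e\rangle+\langle M^n(1-\Pi)\delta_e,\delta_e\rangle=\tfrac1f\mu_s^n(F)+\mathrm{err}_n,\qquad|\mathrm{err}_n|\le\|M^n(1-\Pi)\|.$$

*The error decays faster than $\rho^n$.* Choose $k\ge1$ with $\mu_s^k>0$ on $F$ (possible since $\mu_s(e)>0$ and the support generates as a semigroup), and $0<\varepsilon\le\min_F\mu_s^k$ with $2\varepsilon f\le\rho^k$. Then $\omega=\mu_s^k-\varepsilon1_F\ge0$ is symmetric. Since $\operatorname{Op}(1_F)=f\Pi$, $M^k=\operatorname{Op}(\omega)+\varepsilon f\Pi$, and so $M^k(1-\Pi)=\operatorname{Op}(\omega)(1-\Pi)$. The image of $\omega$ on $N_Q$ is $\bar\omega=\mu_Q^k-\varepsilon f\delta_e\ge0$. As $\omega^{2n}(e)\le\omega^{2n}(C_s)=\bar\omega^{2n}(e)$, Lemma 3 gives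
$$\|\operatorname{Op}(\omega)\|\le\|\operatorname{Op}(\bar\omega)\|=\|\operatorname{Op}(\mu_Q)^k-\varepsilon f\|\le\max(\rho^k-\varepsilon f,\varepsilon f)=\rho^k-\varepsilon f,$$
because $0\le\operatorname{Op}(\mu_Q)^k\le\rho^k$. Hence $\|M^{km}(1-\Pi)\|\le(\rho^k-\varepsilon f)^m$ for all $m$. Writing $n=km+r$ with $0\le r<k$ and using $\|M\|\le1$, $\mathrm{err}_n=O(\vartheta^n)$ with $\vartheta=(\rho^k-\varepsilon f)^{1/k}<\rho$. Since $\mu_Q^n(e)^{1/n}\to\rho$, $\mathrm{err}_n=o(\mu_Q^n(e))$.

*Conclusion.* We have $\mu_s^n(F)\le\mu_s^n(C_s)=\mu_Q^n(e)$, with equality if $F=C_s$. So if $C_s$ is finite, taking $F=C_s$ gives $p_n(s)/\bar p_n\to1/|C_s|$. In general $\limsup p_n(s)/\bar p_n\le1/f$ for every finite subgroup $F\subset C_s$, and an infinite $C_s$, being a vector space over $\mathbb F_2$, contains arbitrarily large finite subgroups. $\square$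

## 6. Both limits at once by Baire category: proof of Theorem 1

For $\chi=(s,s')\in X$ let $N_1=N_s$, $N_2=N_{s'}$, $\mu_1=\mu_s$, $\mu_2=\mu_{s'}$, $G_\chi=N_1*N_2$, and define $g_i,D_i,\alpha_i,r_i$ by (11), $\mu=\mu_\chi=\alpha_1\mu_1+\alpha_2\mu_2$, and $h_\pm(\chi)$ by (13), for *all* $\chi\in X$. Then $\mu$ is symmetric and finitely supported, $\mu(e)>0$, and its support generates $G_\chi$ as a semigroup; the walk is irreducible and aperiodic. Let
$$\mathcal D_+=\{\chi:C_s\text{ finite},\ C_{s'}\text{ infinite}\},\qquad\mathcal D_-=\{\chi:C_s\text{ infinite},\ C_{s'}\text{ finite}\}.$$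
By Lemma 9 and Proposition 7, $\limsup f_n(\chi)\ge h_+(\chi)$ on $\mathcal D_+$ and $\liminf f_n(\chi)\le h_-(\chi)$ on $\mathcal D_-$.

**Lemma 10.** For each $n$ the function $f_n$ is continuous on $X$, and $h_+,h_-,\alpha_i$ are continuous.

*Proof.* *Words in one factor.* Each $\mu_s$ is the image of a fixed weight on a fixed finite set $\mathcal S$ of formal letters, independent of $s$: pairs consisting of a letter for one of $e,\hat x,\hat t^{\pm1},\hat b^{\pm1}$ and a vector in $\{-1,0,1\}^5$. A word in $\mathcal S$ is trivial in $N_s\subset Q_0\times\Gamma_s\times\mathbb Z^5$ if and only if its $Q_0$- and $\mathbb Z^5$-coordinates are trivial (conditions independent of $s$) and its value $w\in\Gamma$ (with $\hat b\mapsto1$) lies in $C^s$. The latter means that $w\in C$ and the support of $w$ is contained in $\{j:s_j=1\}$. Words of length $\le L$ produce only finitely many $w$, each with finite support, so the set of such trivial words depends on finitely many coordinates of $s$. In particular $p_n(s)$ is locally constant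 in $s$.

*Words in the free product.* By the normal form theorem, a word in two copies of $\mathcal S$ is trivial in $N_s*N_{s'}$ if and only if it can be reduced to the empty word by repeatedly deleting maximal one-factor blocks that are trivial in their factor: if no block is trivial and the word is nonempty, its value is a nonempty reduced product. So the set of trivial words of length $\le L$ is locally constant in $\chi$.

*Continuity.* As $p_n(s)\le\bar p_n$ and $\sum(n+1)\bar p_n<\infty$, the series for $g_i$ and $D_i$ converge uniformly on $X$, so $g_i,D_i$ are continuous, hence so are $\alpha_i,r_i,h_\pm$. Finally, $P^{(n)}_{e,e}>0$ is a sum over trivial words of length $n$, and $A_n$ is a sum over trivial words of length $n+1$ whose first letter is from the first copy, with weights polynomial in $\alpha_1,\alpha_2$. So $f_n$ is continuous. $\square$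

**Density.** $\mathcal D_+\supset\{s\text{ eventually }1,\ s'\text{ eventually }0\}$ and $\mathcal D_-\supset\{s\text{ eventually }0,\ s'\text{ eventually }1\}$. Finitely many prescribed coordinates can always be completed to such sequences, so $\mathcal D_+$ and $\mathcal D_-$ are dense in $X$.

**Proof of Theorem 1.** For $m\ge1$ let
$$O_m^+=\bigcup_{n\ge m}\{f_n>h_+-\tfrac1m\},\qquad O_m^-=\bigcup_{n\ge m}\{f_n<h_-+\tfrac1m\}.$$
These sets are open by Lemma 10, and dense, since they contain $\mathcal D_+$ and $\mathcal D_-$ respectively. By Baire's theorem in the compact metrizable space $X$, $Y=\bigcap_m(O_m^+\cap O_m^-)$ is a dense $G_\delta$. For $\chi\in Y$ and every $m$ there are $n,n'\ge m$ with $f_n>h_+-\frac1m$ and $f_{n'}<h_-+\frac1m$, so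
$$\limsup_nf_n(\chi)\ge h_+(\chi)>h_-(\chi)\ge\liminf_nf_n(\chi).\tag{23}$$
Fix $\chi\in Y$. If for each of the finitely many $x\in\operatorname{supp}\mu_1$ the ratio $P^{(n)}_{x,e}/P^{(n)}_{e,e}$ converged to a real number, then $f_n$ would converge, contradicting (23). So for some $x$ it does not converge, and the walk on the finitely generated group $G_\chi$ induced by the finitely supported symmetric measure $\mu$ does not satisfy SRLP. $\blacksquare$

So not every irreducible aperiodic finitely supported random walk on a countable group satisfies SRLP. As these walks are symmetric, amenability cannot be dropped from the quoted positive result for symmetric walks on amenable groups.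

## 7. An interval of limit points and continuum many groups: proof of Theorem 2

The family, the set $Y$ and the bound on $h_+-h_-$ are already in place, with $\rho$ from Lemma 8 independent of $\chi$.

**Step 1: positivity and the interval.** This step upgrades (23) to an interval of limit points. By the positivity argument of Section 5, applied on $\ell^2(G_\chi)$, we have $\operatorname{Op}(\mu_i)\ge0$ there, and $\mu_1(e)>0$. So Lemma 4 applies for every $\chi\in X$: $P\ge0$, $P^{(n+1)}_{e,e}/P^{(n)}_{e,e}\to\|P\|$, $f_n$ is bounded, and $f_{n+1}-f_n\to0$.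

Let $\chi\in Y$ and $\liminf f_n<a<\limsup f_n$. The sequence is infinitely often below $a$ and infinitely often above $a$, so infinitely often $a$ lies between $f_n$ and $f_{n+1}$ (inclusive). For these $n$, $|f_n-a|\le|f_{n+1}-f_n|\to0$, so $a$ is a limit point. Hence the set of limit points is the whole compact interval $[\liminf f_n,\limsup f_n]$, which contains $[h_-,h_+]$ by (23), and $h_+-h_-\ge\frac{15}{49}\rho$ by (13).

**Step 2: continuum many groups.** This step counts isomorphism classes. The parameter $\chi$ is determined by $G_\chi$ together with its finite tuple of marked generators (the values of the letters in the two copies of $\mathcal S$). Indeed $N_1$ and $N_2$ embed in $G_\chi$, and $s_j=1$ if and only if the commutator of $\hat x$ and $\hat t^{\,j}\hat x\hat t^{-j}$ in the first factor, whose value is $(1,z_jC^s)\in H_s$, is trivial; similarly for $s'$. A countable group has only countably many finite tuples, so each isomorphism class contains $G_\chi$ for at most countably many $\chi$.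

The set $Y$ is a $G_\delta$ in a compact metrizable space, hence Polish. It is uncountable: $X$ has no isolated points, so a countable set is meager, while $Y$ is comeager. An uncountable Polish space has the cardinality of the continuum. If fewer than continuum many isomorphism classes occurred, with countably many $\chi$ in each, $Y$ would have fewer than continuum many points. So $\{G_\chi:\chi\in Y\}$ contains continuum many isomorphism classes. $\blacksquare$
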